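\title{Unique-chromatic colorings of complete graphs with $n^{o(1)}$ colors}

\begin{abstract}
An edge-coloring of $K_n$ is $H$-unique if every copy of $H$ contains a color that appears on exactly one of its edges, and $u_H(n)$ is the least number of colors in such a coloring. We prove that $u_{K_t}(n)=n^{o(1)}$ for every fixed $t$, which confirms a conjecture posed in a paper of Yip. The vertices of our coloring are polynomials over a finite field. Each edge selects one evaluation point and is colored by that point and the values taken there; the selection is governed by a digraph without short cycles in which every small set has a common out-neighbor. The construction extends to complete uniform hypergraphs. Together with a known lower bound it determines all graphs $H$ with $u_H(n)=n^{o(1)}$. We also show that two unique colors in every $K_t$ require polynomially many colors.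
\end{abstract}

\section{Introduction}

Let the edges of the complete graph $K_n$ be colored, and let $H$ be a graph. A copy of $H$ in $K_n$, that is, a subgraph isomorphic to $H$, is \emph{unique-chromatic} if some color appears on exactly one of its edges. The coloring is \emph{$H$-unique} if every copy of $H$ is unique-chromatic, and $u_H(n)$ denotes the least number of colors in an $H$-unique coloring of $K_n$. Throughout, $H$ and its parameters are fixed, asymptotic notation refers to $n\to\infty$, and $\log$ is the natural logarithm.

The smallest complete graphs are easy to understand. A single edge is always unique-chromatic, so $u_{K_2}(n)=1$. A triangle is unique-chromatic exactly when it is not monochromatic, and this can be arranged with $\lceil\log_2 n\rceil$ colors: label the vertices by distinct binary strings of that length and color an edge by the first coordinate in which its ends differ. In a triangle of color $i$ three strings would differ pairwise in coordinate $i$, which two symbols do not allow. From $t=4$ on, the condition asks for more than variety of colors: a $K_4$ colored by its three perfect matchings is properly colored, yet every color on it appears twice.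

For general $t\ge3$ there are two immediate bounds. A $K_t$-unique coloring has no monochromatic $K_t$, so $u_{K_t}(n)\to\infty$ by Ramsey's theorem. In the other direction, number the vertices $1,\dots,n$ and give each edge the number of its smaller end as its color; if $a<b$ are the two largest vertices of a $K_t$, then the color $a$ appears there on $ab$ only. Hence $u_{K_t}(n)\le n-1$. The first question is whether $u_{K_t}(n)$ grows like a power of $n$.

We take the problem from \cite{Yip}. Two facts are known, and we quote them without proof. First, $u_{K_4}(n)=e^{O(\log^{1/2}n)}$ and $u_{K_5}(n)=e^{O(\log^{1/2}n)}$. Second, for every non-complete graph $H$ without isolated vertices,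
\begin{equation}\label{eq:lower}
u_H(n)=\Omega\big(n^{1/(|V(H)|-1)}\big).
\end{equation}
These facts point in different directions. The cases $t\le5$ suggest that few colors suffice for every complete graph, while \eqref{eq:lower} shows that for $t\ge3$ the deletion of a single edge from $K_t$ already forces polynomially many colors. The conjecture posed in \cite{Yip} follows the first indication:
\begin{quote}
\emph{for every integer $t\ge2$ we have $u_{K_t}(n)=n^{o(1)}$.}
\end{quote}
We prove it, by a coloring that handles all cliques of order at most $t$ at once.

\begin{theorem}\label{thm:graph}
Let $t\ge3$ and $\ell=\lfloor t(t-1)/4\rfloor$. There is a constant $c_t$ such that for all large $n$ there is an edge-coloring of $K_n$ with at most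
\[
\exp\big(c_t(\log n)^{\ell/(\ell+1)}\big)=n^{o(1)}
\]
colors such that, for every vertex set $S$ with $2\le|S|\le t$, some color occurs on exactly one edge inside $S$. In particular $u_{K_t}(n)=n^{o(1)}$.
\end{theorem}

For $t=4$ and $t=5$ the exponent $\ell/(\ell+1)$ equals $3/4$ and $5/6$, so the bound on $u_{K_t}(n)$ is weaker than the known ones, and for $t=3$ it is weaker than $\lceil\log_2n\rceil$. The point of Theorem~\ref{thm:graph} is that one construction covers every $t$. The construction does not depend on edges having two ends. Let $K_n^{(r)}$ be the complete $r$-uniform hypergraph, whose edges are all $r$-element subsets of a set of $n$ vertices.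

\begin{theorem}\label{thm:hyper}
Let $t\ge r\ge2$ and $\ell=\max\{1,\lfloor\frac12\binom tr\rfloor\}$. For all large $n$ there is a coloring of the edges of $K_n^{(r)}$ with
\[
\exp\big(O_{r,t}\big((\log n)^{\ell/(\ell+1)}\big)\big)=n^{o(1)}
\]
colors such that, for every vertex set $S$ with $r\le|S|\le t$, some color occurs on exactly one edge inside $S$.
\end{theorem}

Since $\frac12\binom t2=t(t-1)/4$, Theorem~\ref{thm:graph} is the case $r=2$, $t\ge3$ of Theorem~\ref{thm:hyper}. We therefore give one proof, for general $r$; a reader interested in graphs only may put $r=2$ throughout. Combining Theorem~\ref{thm:graph} with \eqref{eq:lower} sorts all graphs into two classes.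

\begin{corollary}\label{cor:class}
Let $H$ be a graph with at least one edge, and let $H_0$ be obtained from $H$ by deleting its isolated vertices. Then $u_H(n)=n^{o(1)}$ if and only if $H_0$ is complete. Otherwise $u_H(n)=\Omega\big(n^{1/(|V(H_0)|-1)}\big)$.
\end{corollary}

Finally, one unique color in every $K_t$ is the most that a subpolynomial number of colors can guarantee.

\begin{proposition}\label{prop:two}
Let $t\ge3$ and $m\ge2$. If $K_n$ is edge-colored with $m$ colors and $n\ge2m^{t-2}$, then some $K_t$ has at most one color occurring exactly once. Hence, for $n\ge2^{t-1}$, a coloring in which every $K_t$ has two colors occurring exactly once needs more than $(n/2)^{1/(t-2)}$ colors.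
\end{proposition}

We prove Proposition~\ref{prop:two} first, in Section~\ref{sec:greedy}, because it shows how little room a coloring as in Theorem~\ref{thm:graph} has. Section~\ref{sec:keys} introduces the colorings that we use and shows that their failure produces a short cycle in a digraph. Section~\ref{sec:digraph} builds a digraph without such cycles, and Section~\ref{sec:poly} completes the proofs. Apart from \eqref{eq:lower}, which enters only in Corollary~\ref{cor:class}, the proofs use two textbook facts: a nonzero polynomial of degree at most $k$ over a field has at most $k$ roots, and (Bertrand's postulate) for every integer $a\ge1$ there is a prime $p$ with $a<p\le2a$.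

\section{What few colors force}\label{sec:greedy}

To find a $K_t$ on which colors repeat, choose its vertices one at a time and, after each choice, keep only the vertices joined to the chosen one in its most frequent color. Each step costs a factor $m$.

\begin{proof}[Proof of Proposition~\ref{prop:two}]
Let $U_0$ be the vertex set. For $i=1,\dots,t-2$ pick $x_i\in U_{i-1}$ and let $U_i\subseteq U_{i-1}\setminus\{x_i\}$ be a largest set whose vertices are all joined to $x_i$ in the same color. Then $|U_i|\ge(|U_{i-1}|-1)/m$, and induction on $i$, starting from $|U_0|=n$, gives
\[
|U_i|\ \ge\ nm^{-i}-\sum_{j=1}^{i}m^{-j}\ >\ nm^{-i}-1\ \ge\ 1\qquad(0\le i\le t-2).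
\]
The strict inequality holds because $m\ge2$ makes the sum smaller than $\sum_{j\ge1}2^{-j}=1$, and the last one holds because $n\ge2m^{t-2}$. So every $U_i$ has at least two elements: each $x_i$ can be chosen, and we can pick distinct $x_{t-1},x_t\in U_{t-2}$. For $i\le t-2$ all later vertices $x_j$, $j>i$, lie in $U_i$. Thus $x_1,\dots,x_t$ are distinct, and the $t-i\ge2$ edges $x_ix_j$ with $j>i$ have the same color. Every edge on $\{x_1,\dots,x_t\}$ other than $x_{t-1}x_t$ therefore shares its color with another edge, and only the color of $x_{t-1}x_t$ can occur exactly once.

For the second statement let $n\ge2^{t-1}$ and consider a coloring with $m\le(n/2)^{1/(t-2)}$ colors. If $m\ge2$, then $n\ge2m^{t-2}$ and the first statement applies. If $m=1$, then $K_n$ contains a $K_t$, since $2^{t-1}\ge t$, and no color occurs exactly once on it.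
\end{proof}

\begin{remark}\label{rem:minus}
Let $K_t^-$ be $K_t$ with one edge deleted, $t\ge3$. Placing the missing edge at $x_{t-1}x_t$ in the proof above gives a copy of $K_t^-$ on which every color repeats, so $u_{K_t^-}(n)>(n/2)^{1/(t-2)}$ for $n\ge2^{t-1}$. This is a polynomial lower bound of the kind stated in \eqref{eq:lower}. For $K_t$ itself the argument stops one edge short. A $K_t$-unique coloring with few colors must give the last edge $x_{t-1}x_t$ a fresh color on every sequence that the greedy procedure can produce.
\end{remark}

\section{Keys, collisions and cycles}\label{sec:keys}

The binary coloring of the introduction looks at one coordinate in which two strings differ. We keep this feature but allow a larger alphabet, record the symbols seen, and leave the choice of the coordinate open.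

Fix $r\ge2$. Let $P$ be a finite set of \emph{positions}, let $F$ be a finite alphabet, and let the vertex set $X$ be a set of \emph{words}, that is, functions $x\colon P\to F$. An edge is an $r$-element subset of $X$. The \emph{collision set} of an edge $e$ is
\[
C_e=\{v\in P:\ \text{the values } x(v),\ x\in e,\ \text{are not all distinct}\};
\]
for $r=2$ it is the set of positions at which the two ends agree. A \emph{key rule} assigns to every edge $e$ a position $\kappa(e)\in P\setminus C_e$, the \emph{key} of $e$, and the associated \emph{key coloring} is
\[
\chi(e)=\big(v,\{x(v):x\in e\}\big),\qquad v=\kappa(e).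
\]
The second entry is a set of exactly $r$ symbols, because $\kappa(e)\notin C_e$. So at most $|P|\binom{|F|}{r}$ colors are used. This count does not involve $|X|$, which can be far larger than both $|P|$ and $|F|$; that is why key colorings are economical. Two small cases with $r=2$ show what the key rule has to achieve.

\begin{example}[Triangles]\label{ex:triangle}
Every key coloring with $r=2$ is $K_3$-unique. Suppose that the triangle $xyz$ is monochromatic, of color $(v,\{a,b\})$. Then $x(v),y(v),z(v)\in\{a,b\}$, so two of these values are equal, say $x(v)=y(v)$. The edge $xy$ has $v$ in its collision set and also has key $v$, which a key rule forbids.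
\end{example}

\begin{example}[A square]\label{ex:square}
Let $P=\{u,v\}$, $F=\{0,1\}$, and let $X$ consist of all four words, each written as $x(u)x(v)$. The edges $\{00,01\}$ and $\{10,11\}$ collide at $u$, so both have key $v$ and color $(v,\{0,1\})$. The edges $\{00,10\}$ and $\{01,11\}$ collide at $v$, so both have color $(u,\{0,1\})$. No other color is available for the remaining two edges. Hence this $K_4$ is not unique-chromatic, whatever the key rule.
\end{example}

Draw an arrow from a position $u$ to a position $w$ when some edge collides at $u$ and has key $w$. In Example~\ref{ex:triangle} a monochromatic triangle produces an arrow from $v$ to itself. In Example~\ref{ex:square} there is no such loop, but there are arrows from $u$ to $v$ and from $v$ to $u$. The next lemma says that this is the general picture: when all colors repeat, the arrows close up into a short cycle.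

A \emph{digraph} on a set $P$ is a set of ordered pairs $(u,w)\in P\times P$, written $u\to w$; then $w$ is an \emph{out-neighbor} of $u$, and a pair $u\to u$ is a \emph{loop}. A \emph{closed walk of length $s\ge1$} is a sequence $v_0\to v_1\to\dots\to v_s$ with $v_s=v_0$.

\begin{lemma}\label{lem:cycle}
Let $\chi$ be a key coloring with key rule $\kappa$, and let $D$ be a digraph on $P$ such that
\begin{equation}\label{eq:compat}
u\to\kappa(f)\quad\text{for every edge } f \text{ and every } u\in C_f .
\end{equation}
Let $S\subseteq X$ with $|S|\ge r$, and suppose that no color occurs on exactly one edge inside $S$. Then $D$ has a closed walk of length $s$ for some $s$ with $1\le s\le\frac12\binom{|S|}{r}$.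
\end{lemma}

\begin{proof}
Let $T$ be the set of keys of the edges inside $S$. It is nonempty because $|S|\ge r$.

\emph{There are few keys.} Edges of the same color have the same key, and every color present on $S$ is used at least twice. So each element of $T$ is the key of at least two of the $\binom{|S|}r$ edges inside $S$, and $|T|\le\frac12\binom{|S|}r$.

\emph{Every $v\in T$ has an out-neighbor in $T$.} Let $e\subseteq S$ be an edge with key $v$, and let $e'\ne e$ be an edge inside $S$ with $\chi(e')=\chi(e)$. Then $e'$ has key $v$, and evaluation at $v$ maps each of $e$ and $e'$ bijectively onto the same set of $r$ symbols. Hence there is a bijection $\sigma\colon e\to e'$ with $\sigma(x)(v)=x(v)$ for all $x\in e$. If $\sigma$ fixed every element of $e$, we would have $e=e'$; so $\sigma(x)\ne x$ for some $x\in e$. The two vertices $x$ and $\sigma(x)$ lie in $S$, and since $2\le r\le|S|$ there is an edge $f\subseteq S$ that contains both (for $r=2$, the pair itself). They agree at $v$, so $v\in C_f$, and \eqref{eq:compat} gives $v\to\kappa(f)\in T$.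

\emph{The closed walk.} Start at any $v_0\in T$ and move repeatedly to an out-neighbor in $T$. Two of $v_0,\dots,v_{|T|}$ coincide, say $v_i=v_j$ with $i<j$, and $v_i\to\dots\to v_j$ is a closed walk of length at most $|T|$.
\end{proof}

The middle step is the only place where completeness is used: the pair $x,\sigma(x)$, produced by a repeated color, must itself lie in an edge of the configuration. In a copy of a non-complete graph $H$ this pair may be a non-edge, and then no arrow is obtained. By \eqref{eq:lower} no choice of the parameters can repair this with $n^{o(1)}$ colors.

Lemma~\ref{lem:cycle} suggests reversing the order of construction. We first choose a digraph $D$ with no closed walk of length at most $\ell$, where $\ell\ge\lfloor\frac12\binom tr\rfloor$, and then read the key rule off $D$: the key of $e$ is to be a position $w$ with $u\to w$ for all $u\in C_e$. For this, every set that can occur as a collision set must have a common out-neighbor. We have no control over which sets occur, but we will be able to bound their size by some $d$. What we need is therefore a digraph without short closed walks in which every set of at most $d$ vertices has a common out-neighbor.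

\section{A digraph without short cycles}\label{sec:digraph}

A first attempt is to order the positions linearly and let $u\to w$ mean $u<w$, which leaves no closed walks at all. It fails at the last position, which has no out-neighbor. This cannot be avoided: if every single vertex of a finite digraph has an out-neighbor, then following arrows produces a closed walk, as at the end of the last proof. Only short closed walks can be excluded, and this is where it matters that $t$ is fixed.

Small cases are easy to supply. For $\ell=1$ take $d+1$ vertices and all arrows except loops; any vertex outside a set of size at most $d$ is a common out-neighbor. For $d=1$ take a directed cycle of length $\ell+1$. For $d=\ell=2$ take the residues modulo $7$ with $i\to i+1,\,i+2,\,i+4$: the set $\{1,2,4\}$ avoids $0$ and is disjoint from its negative $\{6,5,3\}$, so there are no closed walks of length $1$ or $2$, and its differences $\pm1,\pm2,\pm3$ cover all nonzero residues, so any two vertices have a common out-neighbor.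

In general we let every vertex carry a label and a memory. The $i$th part $A_i$ of the memory contains the labels of all vertices from which the given vertex can be reached in $i$ steps, and a vertex is not allowed to remember its own label. A common out-neighbor of $d$ vertices must remember their $d$ labels in $A_1$, the union of their $d$ sets $A_1$ in $A_2$, and so on, so $A_i$ needs room for $d^i$ labels. The memory reaches back only $\ell$ steps; hence it has bounded size, and a label outside it is always available.

\begin{lemma}\label{lem:digraph}
For all integers $d,\ell\ge1$ there is a digraph $D=D(d,\ell)$ on a finite set $P$ with $|P|\le2^{(\ell+1)^2d^\ell}$ such that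
\begin{enumerate}
\item[(a)] $D$ has no closed walk of length $s$ for any $1\le s\le\ell$; in particular $D$ has no loops;
\item[(b)] for every $C\subseteq P$ with $|C|\le d$, including $C=\emptyset$, there is $w\in P$ with $u\to w$ for all $u\in C$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Lambda$ be a set of $1+d+\dots+d^\ell$ labels. Let $P$ be the set of all tuples $v=(\lambda;A_1,\dots,A_\ell)$ with
\[
\lambda\in\Lambda,\qquad A_i\subseteq\Lambda,\qquad |A_i|\le d^i\quad(1\le i\le\ell),\qquad\lambda\notin A_1\cup\dots\cup A_\ell ,
\]
and write $\lambda(v)$ and $A_i(v)$ for the entries of $v$. Put $u\to v$ if and only if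
\[
\lambda(u)\in A_1(v)\qquad\text{and}\qquad A_i(u)\subseteq A_{i+1}(v)\ \text{ for }1\le i\le\ell-1 .
\]

(a) Let $v_0\to v_1\to\dots\to v_s$ with $1\le s\le\ell$. The first arrow gives $\lambda(v_0)\in A_1(v_1)$, and the arrow $v_i\to v_{i+1}$ gives $A_i(v_i)\subseteq A_{i+1}(v_{i+1})$ for $1\le i\le s-1$; these indices satisfy $i\le\ell-1$ because $s\le\ell$. Hence $\lambda(v_0)\in A_s(v_s)$. Since $\lambda(v_0)\notin A_s(v_0)$, we have $v_s\ne v_0$.

(b) Given $C$, let $B_1=\{\lambda(u):u\in C\}$ and $B_{i+1}=\bigcup_{u\in C}A_i(u)$ for $1\le i\le\ell-1$. Then $|B_1|\le d$ and $|B_{i+1}|\le d\cdot d^i$, so $|B_i|\le d^i$ for all $i$. As $d+\dots+d^\ell=|\Lambda|-1$, there is a label $\mu\notin B_1\cup\dots\cup B_\ell$. Then $w=(\mu;B_1,\dots,B_\ell)$ belongs to $P$, and for $u\in C$ we have $\lambda(u)\in B_1$ and $A_i(u)\subseteq B_{i+1}$, that is, $u\to w$.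

For the size, there are $|\Lambda|\le2^{|\Lambda|}$ choices for $\lambda$ and at most $2^{|\Lambda|}$ choices for each $A_i$. So $|P|\le2^{(\ell+1)|\Lambda|}$, and $|\Lambda|\le(\ell+1)d^\ell$.
\end{proof}

\begin{example}
Let $d=1$, $\ell=2$ and $\Lambda=\{0,1,2\}$. Starting from $C=\{(0;\{1\},\{2\})\}$ and applying the recipe in (b) three times gives
\[
(0;\{1\},\{2\})\to(2;\{0\},\{1\})\to(1;\{2\},\{0\})\to(0;\{1\},\{2\}).
\]
The label $0$ moves from the first slot into $A_1$, then into $A_2$, and is then forgotten, so that it can be used again. The walk closes at length $\ell+1=3$, the first length that (a) permits.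
\end{example}

For each $C\subseteq P$ with $|C|\le d$ fix one vertex $w$ as in (b) and call it $\varphi(C)$. If $\varphi(C)$ were in $C$, it would carry a loop. Therefore
\begin{equation}\label{eq:phi}
\varphi(C)\notin C,\qquad\text{and}\qquad u\to\varphi(C)\ \text{ for all }u\in C .
\end{equation}

\section{Polynomials as vertices}\label{sec:poly}

It remains to find many words over a small alphabet $F$ whose collision sets are small. If any two words agree in at most $k$ positions, then a word is determined by its values at any $k+1$ positions, so there are at most $|F|^{k+1}$ words. Polynomials of degree at most $k$ over the field $\mathbb F_p$, evaluated at distinct points, attain this number. The price is that the positions must be distinct elements of $\mathbb F_p$, so $p\ge|P|$. The order of the choices matters: $k$ determines $d$, then $d$ and $\ell$ determine the digraph, whose size does not depend on $n$, and $p$ is chosen last.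

\begin{proposition}\label{prop:fixedk}
Let $t\ge r\ge2$, let $\ell$ be as in Theorem~\ref{thm:hyper}, let $k\ge1$ and $d=\binom r2k$, and let $N$ be the number of vertices of $D(d,\ell)$. For every $n\ge r$ there is a coloring of the edges of $K_n^{(r)}$ with at most
\[
2^rN^{r+1}n^{r/(k+1)}
\]
colors such that, for every vertex set $S$ with $r\le|S|\le t$, some color occurs on exactly one edge inside $S$.
\end{proposition}

\begin{proof}
Let $D=D(d,\ell)$, with vertex set $P$ and the map $\varphi$ of \eqref{eq:phi}. Put $M=\max\{N,n^{1/(k+1)}\}$. Bertrand's postulate gives a prime $p$ with $\lfloor M\rfloor<p\le2\lfloor M\rfloor$, and since $p$ is an integer, $M<p\le2M$.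

\emph{The words.} As $p\ge N$, we can choose distinct elements $\alpha_v\in\mathbb F_p$ for $v\in P$. There are $p^{k+1}\ge n$ polynomials of degree at most $k$ over $\mathbb F_p$. Choose $n$ of them and regard each chosen polynomial $x$ as the word $v\mapsto x(\alpha_v)$ over the alphabet $F=\mathbb F_p$. For distinct chosen $x,y$ the difference $x-y$ is a nonzero polynomial of degree at most $k$, so the words agree on a set $C$ of at most $k\le d$ positions. They differ at $\varphi(C)$, so we have $n$ distinct words; these are the vertices.

\emph{The key rule.} A position lies in $C_e$ exactly when one of the $\binom r2$ pairs in $e$ agrees there. Hence $|C_e|\le\binom r2k=d$, and we may put $\kappa(e)=\varphi(C_e)$. (The set $C_e$ may be empty, which Lemma~\ref{lem:digraph}(b) allows.) By \eqref{eq:phi}, $\kappa$ is a key rule and satisfies \eqref{eq:compat}. Let $\chi$ be the key coloring.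

\emph{Unique colors.} Let $r\le|S|\le t$ and suppose that no color occurs exactly once inside $S$. By Lemma~\ref{lem:cycle}, $D$ has a closed walk of length $s$ with $1\le s\le\frac12\binom{|S|}r\le\frac12\binom tr$. As $s$ is an integer, $s\le\ell$, which contradicts Lemma~\ref{lem:digraph}(a). This is the only use of the bound $|S|\le t$.

\emph{Number of colors.} Both $N$ and $n^{1/(k+1)}$ are at least $1$, so $M\le Nn^{1/(k+1)}$. The number of colors is at most
\[
N\binom pr\le N(2M)^r\le2^rN^{r+1}n^{r/(k+1)}.\qedhere
\]
\end{proof}

For fixed $k$ the number $N$ does not depend on $n$, so the case $r=2$ gives $u_{K_t}(n)=O_{k,t}(n^{2/(k+1)})$. Since $k$ is arbitrary, this already proves the conjecture. To obtain the explicit bound we let $k$ grow with $n$.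

\begin{proof}[Proof of Theorems~\ref{thm:graph} and~\ref{thm:hyper}]
By Lemma~\ref{lem:digraph}, $\log N\le(\ell+1)^2\binom r2^{\ell}k^\ell\log2$. So the logarithm of the number of colors in Proposition~\ref{prop:fixedk} is at most
\[
r\log2+(r+1)(\ell+1)^2\binom r2^{\ell}(\log2)\,k^\ell+\frac{r\log n}{k+1}.
\]
The second term grows with $k$, the third decreases, and they have the same order when $k^{\ell+1}$ is about $\log n$. Let $n\ge\max\{3,r\}$, $L=(\log n)^{1/(\ell+1)}$ and $k=\lfloor L\rfloor$. Then $L\ge1$, so $k\ge1$, and
\[
1\le L^\ell,\qquad k^\ell\le L^\ell,\qquad\frac{\log n}{k+1}<\frac{L^{\ell+1}}{L}=L^\ell .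
\]
The logarithm of the number of colors is therefore at most $c\,L^\ell=c\,(\log n)^{\ell/(\ell+1)}$, where
\[
c=r\log2+(r+1)(\ell+1)^2\binom r2^{\ell}\log2+r
\]
depends only on $r$ and $t$. Since $\ell/(\ell+1)<1$, this is $o(\log n)$, and the number of colors is $n^{o(1)}$. This proves Theorem~\ref{thm:hyper}. For $r=2$ and $t\ge3$ we have $\lfloor\frac12\binom t2\rfloor=\lfloor t(t-1)/4\rfloor\ge1$, so the two definitions of $\ell$ agree and Theorem~\ref{thm:graph} follows; the sets $S$ with $|S|=t$ give the bound on $u_{K_t}(n)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
Whether a copy is unique-chromatic depends only on its set of edges. Let $n\ge|V(H)|$. Every copy of $H$ in $K_n$ contains a copy of $H_0$ with the same edges, and every copy of $H_0$ extends to a copy of $H$ with the same edges, since enough vertices remain to serve as isolated vertices. So a coloring is $H$-unique if and only if it is $H_0$-unique, and $u_H(n)=u_{H_0}(n)$. If $H_0=K_2$, then $u_{H_0}(n)=1$, and if $H_0=K_t$ with $t\ge3$, then $u_{H_0}(n)=n^{o(1)}$ by Theorem~\ref{thm:graph}. If $H_0$ is not complete, then \eqref{eq:lower} applies to $H_0$, which has no isolated vertices, and gives the stated lower bound. This bound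 is a fixed positive power of $n$, so $u_H(n)$ is not $n^{o(1)}$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Yip}
Fredy Yip, \emph{A variant of the Erd\H{o}s-Gy\'arf\'as problem for $K_8$}, arXiv:2409.16778 (2024).

\end{thebibliography}
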